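\title{Almost all racks and quandles are $2$-reductive}

\begin{abstract}
A rack is $2$-reductive if it satisfies $(x*y)*z=y*z$, or equivalently if its left translations commute. We prove that the proportion of $2$-reductive racks among all racks of order $n$, counted up to isomorphism, tends to $1$ as $n\to\infty$, and that the same holds for quandles. In fact almost all racks and quandles have only orbits of size at most $2$. This gives asymptotic formulas for the numbers of racks and quandles of order $n$. We also count asymptotically the racks and quandles that are not $2$-reductive; their proportion is $2^{-n+O(\log^2 n)}$.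
\end{abstract}

\section{Introduction}

\subsection{Racks and the question}

Let $(X,*)$ be a groupoid, that is, a set with a binary operation. It is a \emph{left quasigroup} if every left translation $L_x\colon X\to X$, $y\mapsto x*y$, is a bijection. A left quasigroup is a \emph{rack} if $x*(y*z)=(x*y)*(x*z)$ for all $x,y,z$, and a rack is a \emph{quandle} if $x*x=x$ for all $x$. A rack is \emph{$2$-reductive} if $(x*y)*z=y*z$ for all $x,y,z$, that is, if $L_{x*y}=L_y$ for all $x,y$. All racks in this paper are finite.

A permutation $f$ of $X$ gives the rack $x*y=f(y)$, which is $2$-reductive. A subset of a group that is closed under conjugation gives the quandle $x*y=xyx^{-1}$. The three transpositions of $S_3$ form in this way a quandle $R_3$, in which $x*y$ is the third element whenever $x\neq y$; it is not $2$-reductive.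

The distributive law says $L_xL_y=L_{x*y}L_x$. So a rack on $X$ is the same thing as a family $(L_x)_{x\in X}$ of permutations of $X$ with
\begin{equation}\label{eq:rack}
L_{L_y x}=L_yL_xL_y^{-1}\qquad(x,y\in X).
\end{equation}
Put $G=\langle L_x:x\in X\rangle$. The permutations $g$ of $X$ with $L_{gx}=gL_xg^{-1}$ for all $x$ form a group, which contains every $L_y$ by \eqref{eq:rack}. Hence
\begin{equation}\label{eq:conj}
L_{gx}=gL_xg^{-1}\qquad(g\in G,\ x\in X).
\end{equation}
In particular $L_x$ commutes with the stabilizer $G_x$. By \eqref{eq:rack}, \emph{a rack is $2$-reductive if and only if $G$ is abelian}, and then \eqref{eq:conj} says that $L_x$ depends only on the $G$-orbit of $x$. An \emph{orbit} of a rack always means a $G$-orbit.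

Let $r(n)$ and $q(n)$ be the numbers of isomorphism types of racks and of quandles of order $n$, and let $r_{2\text{-red}}(n)$ and $q_{2\text{-red}}(n)$ be the numbers of $2$-reductive ones among them. The following question comes from Vojt\v{e}chovsk\'y and Yang \cite{VY}: \emph{do the limits}
\[
\lim_{n\to\infty}\frac{r_{2\text{-red}}(n)}{r(n)}\qquad\text{and}\qquad\lim_{n\to\infty}\frac{q_{2\text{-red}}(n)}{q(n)}
\]
\emph{exist, and if so, what are they?} For $n\le2$ both ratios equal $1$, since $G$ is a subgroup of $S_2$. For $n=3$ they are $5/6$ and $2/3$, the only exception being $R_3$ (Example~\ref{ex:three}).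

\subsection{The answer one expects}\label{ss:guess}

Throughout, $\log=\log_2$. Suppose that $G$ is abelian, with orbits of sizes $k_1,\dots,k_u$. On an orbit $B$ it induces a transitive abelian group $G|_B$, which has order exactly $|B|$ (Lemma~\ref{lem:perm}). Once these groups are fixed, the rack is a table: for each pair of orbits $(B,O)$ it lists the element of $G|_B$ by which the points of $O$ act on $B$. There are at most $2^{uV}$ tables, where $V=\sum_i\log k_i$, and
\[
uV\le\tfrac14(u+V)^2,\qquad u+V=n-\sum_i\,(k_i-1-\log k_i).
\]
The loss $k-1-\log k$ is $0$ for $k=1,2$ and positive for $k\ge3$. So the exponent $n^2/4$ is reached by about $n/2$ orbits of size $2$, and a total loss $x$ reduces $(n-x)^2/4$ by about $xn/2$. A single orbit of size $3$, with loss $2-\log3$, should already make a rack exponentially rare. If $G$ is not abelian there is still less freedom; for instance, by \eqref{eq:conj} a point fixed by $G$ must act by a central element of $G$. One therefore guesses that both limits are $1$.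

\subsection{Results}

For integers $m\ge0$ and $e$ put
\[
S(m,e)=\sum_{\substack{a,c\ge0\\ a+2c=m}}\frac{2^{c(a+c+e)}}{a!\,c!}.
\]
We write $f\sim g$ if $f(n)/g(n)\to1$, and $f=2^{O(g)}$ if $|\log f|\le Cg$ for a constant $C$ and all large $n$.

\begin{theorem}\label{thm:main}
Both limits exist, and
\[
\lim_{n\to\infty}\frac{r_{2\text{-red}}(n)}{r(n)}=\lim_{n\to\infty}\frac{q_{2\text{-red}}(n)}{q(n)}=1.
\]
\end{theorem}

\begin{theorem}\label{thm:fine}
Let $n\to\infty$.
\begin{enumerate}
\item[(1)] The proportion of racks (respectively quandles) of order $n$, up to isomorphism, that have an orbit of size at least $3$ is at most $2^{-(1-\frac12\log3)n+O(\log^2n)}$. So almost all racks and quandles have all orbits of size at most $2$; in particular they satisfy $L_x^2=1$ for all $x$, and $G$ is an elementary abelian $2$-group.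
\item[(2)] $r(n)\sim S(n,0)$ and $q(n)\sim S(n,-1)$.
\item[(3)] $r(n)-r_{2\text{-red}}(n)\sim S(n-3,1)$ and $q(n)-q_{2\text{-red}}(n)\sim S(n-3,0)\sim r(n-3)$.
\item[(4)] $1-\dfrac{r_{2\text{-red}}(n)}{r(n)}=2^{-n+O(\log^2n)}$ and $1-\dfrac{q_{2\text{-red}}(n)}{q(n)}=2^{-n+O(\log^2n)}$.
\end{enumerate}
\end{theorem}

Call an orbit \emph{short} if it has at most $2$ points and \emph{long} otherwise. Let $W$ be the union of the long orbits, $s=|W|$, and $s_0=n/\log^3n$. The proof treats three ranges of $s$. Racks with $s=0$ correspond to $0$--$1$ matrices and are counted asymptotically in Section~\ref{sec:short}. For $3\le s\le s_0$ the saving predicted above can be as small as $2^{-0.2n}$, while passing from labeled racks to isomorphism types changes the count by about $(n/2)!$; so Section~\ref{sec:few} must count up to isomorphism, keeping the factorial. For $s>s_0$ the saving exceeds any factorial and a labeled count suffices, but the group acting on $W$ is too large to be written down cheaply; Section~\ref{sec:many} replaces it by a subgroup with few generators. Section~\ref{sec:proofs} adds up the three ranges.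

We treat racks and quandles together. Let $\delta\in\{0,1\}$; a \emph{$\delta$-rack} is a rack if $\delta=0$ and a quandle if $\delta=1$. Put $N=n-\delta$ and
\[
\lambda=\tfrac13\log3=0.5283\ldots,\qquad \theta=\tfrac23-\lambda=0.1383\ldots,\qquad \omega=3\theta=2-\log3=0.415\ldots.
\]
All counts will be compared with the benchmark
\[
\mathcal B_\delta(n)=\frac{2^{N^2/4}}{\lfloor n/2\rfloor!}.
\]

\section{Permutation groups and orbit counting}

For a permutation group $J$ and a $J$-invariant set $B$, let $J|_B\le\operatorname{Sym}(B)$ be the group induced on $B$. The group $J$ embeds in the product of the groups $J|_B$ over its orbits $B$. A permutation group is \emph{semiregular} if only the identity fixes a point; then all its orbits have size equal to its order, which therefore divides the degree. It is \emph{regular} if it is semiregular and transitive. The center of $J$ is $Z(J)$.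

\begin{lemma}\label{lem:perm}
Let $J\le\operatorname{Sym}(k)$ be transitive.
\begin{enumerate}
\item[(a)] The centralizer of $J$ in $\operatorname{Sym}(k)$ is semiregular. In particular $|Z(J)|$ divides $k$.
\item[(b)] If $J$ is abelian, then $J$ is regular, $|J|=k$, and $J$ is its own centralizer in $\operatorname{Sym}(k)$.
\item[(c)] If $J$ is nonabelian, then $|Z(J)|\le k/2$.
\item[(d)] $\log k\le\lambda k$ for every integer $k\ge1$, and every abelian subgroup of $\operatorname{Sym}(d)$ has order at most $3^{d/3}=2^{\lambda d}$.
\end{enumerate}
\end{lemma}

\begin{proof}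
(a) If $z$ centralizes $J$ and $zx=x$, then $z(gx)=gzx=gx$ for all $g\in J$, so $z=1$.

(b) The centralizer contains $J$, so it is transitive; by (a) it is regular, of order $k$. As $|J|\ge k$, the two groups coincide.

(c) If $|Z(J)|=k$, then $Z(J)$ is transitive, so by (b) it equals its centralizer, which contains $J$; then $J$ is abelian. So $|Z(J)|$ is a proper divisor of $k$.

(d) For $k=1,2$ the inequality reads $0\le\lambda$ and $1\le2\lambda$. For real $t\ge3$ the function $(\log t)/t$ decreases from its value $\lambda$ at $t=3$. An abelian group with orbit sizes $d_j$ has order at most $\prod_jd_j\le2^{\lambda\sum_j d_j}$ by (b).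
\end{proof}

We use two facts about a finite group $\Gamma$ acting on finite sets. \emph{Burnside's lemma}: the number of orbits on a set is the average over $\gamma\in\Gamma$ of the number of elements fixed by $\gamma$. The \emph{product bound}: the number of orbits on $\mathcal A\times\mathcal A'$ is at most $|\mathcal A'|$ times the number of orbits on $\mathcal A$, because every orbit contains a pair whose first coordinate is a chosen representative. We also use, for real $\tau$, for $m\geq1$ and for integers $0\le c\le m/2$,
\begin{equation}\label{eq:elem}
\tau\log m-\tau^2\le\tfrac14\log^2m,\qquad \lfloor m/2\rfloor!/c!\le m^{m/2-c}.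
\end{equation}
The first inequality is $(\tau-\frac12\log m)^2\ge0$.

\section{Racks with short orbits}\label{sec:short}

When all orbits are short, the table of Section~\ref{ss:guess} is a $0$--$1$ matrix. We allow extra columns, which will be needed for long orbits.

Let $F,C,E$ be disjoint sets of sizes $a,c,e$. A \emph{$\delta$-matrix of type $(a,c,e)$} is a $0$--$1$ matrix with rows indexed by $C$ and columns by $F\cup C\cup E$ whose entries at the positions $(B,B)$, $B\in C$, are $0$ if $\delta=1$. The set $\Omega$ of free positions has size $c(a+c+e-\delta)$. The group $S_a\times S_c=\operatorname{Sym}(F)\times\operatorname{Sym}(C)$ acts on these matrices: $S_c$ permutes the rows and the $C$-columns simultaneously, $S_a$ permutes the $F$-columns, and the $E$-columns are fixed. Let $U^\delta_e(a,c)$ be the number of orbits on the $\delta$-matrices of type $(a,c,e)$ without a zero row, and let $D^\delta(c)$ be the number of orbits on all $\delta$-matrices of type $(0,c,0)$.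

\begin{proposition}\label{prop:short}
A rack with only short orbits is $2$-reductive, and its group $G$ is an elementary abelian $2$-group. The number of isomorphism types of $\delta$-racks of order $n$ with only short orbits is $\sum_{a+2c=n}U_0^\delta(a,c)$.
\end{proposition}

\begin{proof}
The group $G$ embeds in a product of copies of $S_2$. So $G$ is elementary abelian, and $L_x$ depends only on the orbit of $x$. Let $F$ be the set of fixed points and $C$ the set of $2$-orbits. Put $1$ at the position $(B,O)$, for $B\in C$ and $O$ any orbit, if the points of $O$ swap the two points of $B$, and $0$ otherwise. This matrix determines all $L_x$. No row is zero, since $B$ is an orbit, and the rack is idempotent exactly when no $2$-orbit swaps itself, that is, when the $C\times C$ diagonal is zero.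

Conversely, a matrix without zero rows defines commuting permutations $L_x$ that preserve the prescribed blocks and depend only on the block of $x$. Then both sides of \eqref{eq:rack} equal $L_x$, so we have a rack, and its orbits are the prescribed blocks.

A bijection $f\colon X\to X'$ is an isomorphism if and only if $fL_xf^{-1}=L'_{f(x)}$ for all $x$. An isomorphism thus maps orbits to orbits of the same size and preserves the relation ``$O$ swaps $B$'', so it induces an element of $S_a\times S_c$ carrying one matrix to the other. Conversely, any bijection that respects the blocks and induces such an element is an isomorphism, because every bijection between two $2$-element sets conjugates the swap of one to the swap of the other.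
\end{proof}

The terms of $S(m,e-\delta)$ are the numbers of $\delta$-matrices of type $(a,c,e)$ divided by $|S_a\times S_c|$. We first find the size of this sum, and then show that it counts the orbits asymptotically: almost no matrix has a zero row, and nontrivial group elements fix few matrices.

\begin{lemma}\label{lem:S}
For each fixed integer $e$ and $m\to\infty$,
\[
S(m,e)=\frac{2^{(m+e)^2/4}}{\lfloor m/2\rfloor!}\,2^{O(\log^2m)}.
\]
In particular $S(n,-\delta)=\mathcal B_\delta(n)\,2^{O(\log^2n)}$.
\end{lemma}

\begin{proof}
In a term of the sum, write $c=\frac{m+e}2-\tau$. Since $a+c+e=m+e-c=\frac{m+e}2+\tau$, the exponent is $c(a+c+e)=\frac{(m+e)^2}4-\tau^2$. The term with $c=\lfloor m/2\rfloor$ has $a!=1$ and $\tau=O(1)$, which gives the lower bound. For the upper bound, $m/2-c=\tau-e/2$, so by \eqref{eq:elem} each term is at most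
\[
\frac{2^{(m+e)^2/4}}{\lfloor m/2\rfloor!}\,2^{-\tau^2+(\tau-e/2)\log m}\le\frac{2^{(m+e)^2/4}}{\lfloor m/2\rfloor!}\,2^{\frac14\log^2m+\frac{|e|}2\log m},
\]
and there are at most $m+1$ terms.
\end{proof}

\begin{lemma}\label{lem:U}
For $e\in\{0,1\}$ and $m\to\infty$ we have $\sum_{a+2c=m}U^\delta_e(a,c)\sim S(m,e-\delta)$. There is an absolute constant $C_0$ with $D^\delta(c)\le C_0\,2^{c^2-\delta c}/c!$ for all $c\ge0$.
\end{lemma}

\begin{proof}
\emph{Lower bound.} Each row has $a+c+e-\delta\ge\frac m2-1$ free entries, so the fraction of matrices with a zero row is at most $c\,2^{1-m/2}\le m2^{1-m/2}$. Orbits have size at most $a!\,c!$. Hence $U_e^\delta(a,c)\ge(1-m2^{1-m/2})\,2^{|\Omega|}/(a!\,c!)$.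

\emph{Upper bound.} We allow zero rows and apply Burnside's lemma. A matrix is fixed by $(h,g)\in S_a\times S_c$ if and only if it is constant on the cycles of $(h,g)$ on $\Omega$, and the number of cycles is at most $|\Omega|$ minus half the number of moved positions. Let $g$ move exactly $k$ points and $h$ exactly $j$. A position is fixed only if both coordinates are. So among the off-diagonal positions of $C\times C$ the number moved is
\[
c(c-1)-(c-k)(c-k-1)=k(2c-k-1)\ge k(c-1),
\]
and in $C\times F$ it is $ca-(c-k)(a-j)\ge cj$. There are at most $\binom ck k!\le c^k$ such $g$ and at most $a^j$ such $h$. The number of orbits is therefore at most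
\begin{equation}\label{eq:burnside}
\frac{2^{c(a+c+e-\delta)}}{a!\,c!}\ \sum_{k=0}^{c}\bigl(c\,2^{-(c-1)/2}\bigr)^k\ \sum_{j=0}^{a}\bigl(a\,2^{-c/2}\bigr)^j .
\end{equation}
For $c\ge m/4$ both ratios are at most $m2^{1/2-m/8}$, so the product of the two sums is $1+o(1)$ uniformly. For $c<m/4$ we bound the number of orbits by the number of matrices, at most $2^{c(m-c)+c}\le2^{3m^2/16+m}$. Summed over at most $m$ values of $c$, this is negligible against $S(m,e-\delta)\ge2^{m^2/4-O(m\log m)}$ (Lemma~\ref{lem:S}).

For $a=e=0$, \eqref{eq:burnside} bounds $D^\delta(c)$. The sum over $k$ tends to $1$ as $c\to\infty$, so it is bounded by a constant $C_0$.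
\end{proof}

\begin{corollary}\label{cor:short}
The number of isomorphism types of $\delta$-racks of order $n$ with only short orbits is $(1+o(1))\,S(n,-\delta)=\mathcal B_\delta(n)\,2^{O(\log^2n)}$.
\end{corollary}

\section{Few points in long orbits}\label{sec:few}

\subsection{Central and noncentral $2$-orbits}

Let $X$ be a rack with $W\ne\emptyset$, and let $Y=X\setminus W$ be the union of the short orbits. Put
\[
\varphi(x)=L_x|_W,\qquad K=G|_W=\langle\varphi(x):x\in X\rangle .
\]
By \eqref{eq:conj}, $\varphi(gx)=g|_W\,\varphi(x)\,g|_W^{-1}$; so $\varphi$ maps each orbit onto a conjugacy class of $K$. A $2$-orbit $\{x,x'\}$ is \emph{central} if $\varphi(x)=\varphi(x')$ and \emph{noncentral} otherwise. When $W$ is small, almost all the freedom of the rack lies in how the short orbits act on each other and on $W$. The next lemma limits this freedom: a short orbit either acts on $W$ through the center of $K$, or has no free row in the swap matrix.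

\begin{lemma}\label{lem:central}
\begin{enumerate}
\item[(a)] $L_x|_Y$ depends only on the orbit of $x\in X$.
\item[(b)] If $x$ is a fixed point or lies in a central $2$-orbit, then $\varphi(x)\in Z(K)$.
\item[(c)] If $\{x,x'\}$ is a noncentral $2$-orbit, then $L_y$ fixes $x$ if and only if $\varphi(y)$ commutes with $\varphi(x)$.
\item[(d)] $X$ is $2$-reductive if and only if $K$ is abelian, and then all $2$-orbits are central.
\end{enumerate}
\end{lemma}

\begin{proof}
The group $G|_Y$ embeds in a product of copies of $S_2$, so it is abelian, and \eqref{eq:conj} restricted to $Y$ gives (a). In (b) the conjugacy class of $\varphi(x)$ has one element. In (c), $\varphi(y)\varphi(x)\varphi(y)^{-1}=\varphi(L_yx)$ equals $\varphi(x)$ if $L_yx=x$ and $\varphi(x')\ne\varphi(x)$ if $L_yx=x'$. For (d), $G$ embeds in $G|_Y\times K$ and maps onto $K$, so $G$ is abelian exactly when $K$ is; and conjugacy classes of an abelian group are singletons.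
\end{proof}

Let $F$, $C$, $D$ be the sets of fixed points, central $2$-orbits and noncentral $2$-orbits, of sizes $a$, $c$, $p$. The \emph{parameters} $(a,c,p,s)$ satisfy $a+2c+2p+s=n$. For example, in the conjugation quandle of the whole group $S_3$, the set $W$ consists of the transpositions, the two $3$-cycles act on $W$ as two different $3$-cycles and form a noncentral orbit, and the parameters are $(1,0,1,3)$.

\subsection{One orbit of size three}\label{ss:three}

The case $s=3$ shows the whole mechanism. Here $W$ is one orbit, and $K$ is $C_3$ or $S_3$. We count the data that describe the rack on a labeled set.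

\emph{The case $K=C_3$.} Now $G$ is abelian and $p=0$. The rack is given by a $\delta$-matrix of type $(a,c,1)$, whose last column records which $2$-orbits are swapped by the points of $W$, and by an element of $C_3$ for each orbit. For quandles the element assigned to $W$ fixes a point, so it is $1$. There are at most
\[
2^{c(a+c+1-\delta)}\,3^{a+c+1-\delta}=2^{(a+c+1-\delta)(c+\log3)}
\]
choices, and the two factors in the exponent add up to $N-3+1+\log 3=N-\omega$.

\emph{The case $K=S_3$.} Since $Z(K)=1$, the map $\varphi$ is trivial on fixed points and central orbits. On a noncentral orbit it takes the values of a conjugacy class of size $2$, the two $3$-cycles. For $z\in W$ let $\tau_z$ be the transposition of $W$ that fixes $z$. As $L_z$ commutes with $G_z$, the element $\varphi(z)$ centralizes $K_z=\langle\tau_z\rangle$, so $\varphi(z)\in\{1,\tau_z\}$. The set $\varphi(W)$ is a conjugacy class; if it were $\{1\}$, then $K$ would lie in $C_3$. Hence $\varphi(z)=\tau_z$, and $W$ is a copy of $R_3$. What remains is the choice of $\varphi$ on noncentral orbits and the swaps of the central orbits: at most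
\[
2^p\,2^{(a+c+p+1-\delta)\,c}
\]
choices. The two factors add up to $N-2-p$. A noncentral orbit occupies two points and supplies a column but no row.

With only short orbits the two factors add up to $N$. A product of two factors with sum $N-x$ is at most $\frac{N^2}4-\frac{xN}2+\frac{x^2}4$. This is the origin of the exponents $\frac\omega2=1-\frac12\log3$ in Theorem~\ref{thm:fine}(1), from $x=\omega$, and $1$ in Theorem~\ref{thm:fine}(4), from $x=2$. We say that a rack has \emph{type $R_3$} if $s=3$, $K=S_3$ and $p=0$. These racks can be counted exactly.

\begin{proposition}\label{prop:R3}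
Racks of type $R_3$ are not $2$-reductive. The number of isomorphism types of $\delta$-racks of order $n$ and type $R_3$ is
\[
\sum_{a+2c=n-3}U_1^\delta(a,c)\sim S(n-3,1-\delta)=\mathcal B_\delta(n)\,2^{-N+O(\log^2n)}.
\]
\end{proposition}

\begin{proof}
The first claim is Lemma~\ref{lem:central}(d). We have seen that $\varphi$ is forced: $\varphi(x)=1$ for $x\in Y$ and $\varphi(z)=\tau_z$ for $z\in W$. By Lemma~\ref{lem:central}(a) the rack is then given by its swap matrix on $C\times(F\cup C\cup\{W\})$, a $\delta$-matrix of type $(a,c,1)$ without zero rows.

Conversely, take such a matrix, define $L_x|_Y$ by the matrix and $L_x|_W$ by the forced values. We check \eqref{eq:rack}. On $Y$ both sides equal $L_x|_Y$, because the $Y$-parts commute and are constant on blocks. On $W$ both sides are trivial if $x\in Y$, and if $x\in W$ the identity reads $\tau_{gx}=g\tau_xg^{-1}$ with $g=L_y|_W$, which holds for every $g\in\operatorname{Sym}(W)$. The orbits are the prescribed blocks, $K=S_3$, and $p=0$ since $\varphi$ is trivial on $Y$. As $\tau_zz=z$, the rack is idempotent if and only if the diagonal is zero. Isomorphism corresponds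 to equivalence under $S_a\times S_c$ by the argument of Proposition~\ref{prop:short}, together with the fact that any bijection $f\colon W\to W'$ satisfies $f\tau_zf^{-1}=\tau_{f(z)}$.

Lemma~\ref{lem:U} with $e=1$ gives the asymptotic relation. By Lemma~\ref{lem:S}, $S(n-3,1-\delta)=2^{(N-2)^2/4+O(\log^2n)}/\lfloor(n-3)/2\rfloor!$. Finally $(N-2)^2/4=N^2/4-N+1$, and $\lfloor n/2\rfloor!/\lfloor(n-3)/2\rfloor!$ lies between $1$ and $n^2$.
\end{proof}

\begin{remark}
Moving the last column of a $1$-matrix of type $(a,c,1)$ onto the empty diagonal gives a $0$-matrix of type $(a,c,0)$. This bijection commutes with $S_a\times S_c$ and preserves zero rows, so $U^1_1(a,c)=U^0_0(a,c)$. It explains the term $r(n-3)$ in Theorem~\ref{thm:fine}(3).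
\end{remark}

\begin{example}\label{ex:three}
Let $n=3$. With short orbits, $(a,c)=(3,0)$ gives the empty matrix, and $(a,c)=(1,1)$ gives a single nonzero row with $2-\delta$ free entries: three racks, one of them a quandle. If $s=3$ and $K=C_3$, all $L_x$ equal one $3$-cycle; the two $3$-cycles are conjugate, so this is one rack, and it is not a quandle. If $K=S_3$ the rack is $R_3$. Thus $r(3)=6$, $r_{2\text{-red}}(3)=5$, $q(3)=3$, $q_{2\text{-red}}(3)=2$.
\end{example}

\subsection{The general count}

For general $s$ the term $\log3$ or $0$ in the second factor becomes $\log|Z(K)|$, and the column of $W$ becomes one column per long orbit. Let $K\le\operatorname{Sym}(W)$ have $l$ orbits $O_1,\dots,O_l$, of sizes $k_i\ge3$, and put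
\[
\Lambda=\log|Z(K)|,\qquad\mu=\mu(K)=s-l-\Lambda .
\]
The number $p+\mu$ is the \emph{deficiency} of the rack; it is $\omega$ and $p+2$ in the two cases above. The factor $1/c!$ is recovered by letting $S_c$ act and using the product bound, with the $C\times C$ block as first factor.

\begin{lemma}\label{lem:count}
Let $s\ge3$ and $x\in\mathbb R$. Every $\delta$-rack of order $n$ has deficiency at most $N$. The number of isomorphism types of $\delta$-racks with parameters $(a,c,p,s)$ and deficiency at least $x$, where $x\le N$, is at most
\[
\frac{C_0}{\lfloor n/2\rfloor!}\,2^{(N-x)^2/4+\Delta},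
\]
where $\Delta=\frac14\log^2n+(1+p+s)\log n+(2p+s)s\log s+s^2\log^2s$.
\end{lemma}

\begin{proof}
Every such rack is isomorphic to one on the fixed set $F\cup(C\times\{0,1\})\cup(D\times\{0,1\})\cup W$ in which these parts have their stated roles. Consider the following data.
\begin{enumerate}
\item[(D1)] The group $K\le\operatorname{Sym}(W)$. Each new generator outside a subgroup at least doubles its order, so $K$ has a generating tuple of length $\lfloor\log s!\rfloor$, and there are at most $(s!)^{\log s!}\le2^{s^2\log^2s}$ choices. The group $K$ determines $O_1,\dots,O_l$.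
\item[(D2)] The map $\varphi$ on the points of $D\times\{0,1\}$ and of $W$: at most $(s!)^{2p+s}\le2^{(2p+s)s\log s}$ choices.
\item[(D3)] The swap matrix on $C\times C$, a $\delta$-matrix of type $(0,c,0)$.
\item[(D4)] The swap matrix on $C\times(F\cup D\cup\{O_1,\dots,O_l\})$, well defined by Lemma~\ref{lem:central}(a): $2^{c(a+p+l)}$ choices.
\item[(D5)] The map $\varphi$ on $F$ and $C$, with values in $Z(K)$ by Lemma~\ref{lem:central}(b): $2^{(a+c)\Lambda}$ choices.
\end{enumerate}
These data determine every $L_y$: on $F$ it is trivial, on $W$ it is $\varphi(y)$, on central orbits it is read from (D3) and (D4), and on noncentral orbits from $\varphi$, by Lemma~\ref{lem:central}(c). Relabeling $C$ by $\sigma\in S_c$ turns a rack into an isomorphic one, fixes (D1) and (D2), and applies $\sigma$ to (D3)--(D5). Since the data determine the rack, racks whose data lie in one $S_c$-orbit are isomorphic. By the product bound and Lemma~\ref{lem:U}, for fixed (D1) and (D2) there are at most $(C_0/c!)\,2^{\xi}$ isomorphism types, where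
\[
\xi=c^2-\delta c+c(a+p+l)+(a+c)\Lambda=(a+c+p+l-\delta)(c+\Lambda)-(p+l-\delta)\Lambda .
\]
As $l\ge1\ge\delta$, the subtracted term is nonnegative, and both factors of the product are nonnegative. Their sum is
\[
M=a+2c+p+l+\Lambda-\delta=N-p-\mu ,
\]
so the deficiency is at most $N$, and $0\le M\le N-x$ for the groups $K$ that concern us. Write $c+\Lambda=\frac M2-\tau$; then $\xi\le\frac{M^2}4-\tau^2$. By Lemma~\ref{lem:perm}(d), $\Lambda\le\lambda s\le s$, and so
\[
\frac n2-c=\frac{\delta+p+\mu}2+\Lambda+\tau=\frac{\delta+p+s-l+\Lambda}{2}+\tau\le1+p+s+\tau .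
\]
Now \eqref{eq:elem} gives
\[
\frac{2^\xi}{c!}\le\frac{1}{\lfloor n/2\rfloor!}\,2^{M^2/4-\tau^2+\tau\log n+(1+p+s)\log n}\le\frac1{\lfloor n/2\rfloor!}\,2^{(N-x)^2/4+\frac14\log^2n+(1+p+s)\log n}.
\]
Multiplying by the numbers of choices in (D1) and (D2) proves the lemma.
\end{proof}

Idempotence entered only through the diagonal in (D3). It remains to bound the deficiency from below: linearly in $s$, to pay for $\Delta$, and by explicit constants, to identify the leading contributions.

\begin{lemma}\label{lem:mu}
Let $X$ be a rack with $s\ge3$.
\begin{enumerate}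
\item[(a)] $\mu\ge\theta s\ge\omega$.
\item[(b)] If $X$ is neither $2$-reductive nor of type $R_3$, then $p+\mu\ge2.4$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $K_i=K|_{O_i}$. A central element of $K$ restricts to a central element of each $K_i$, so $Z(K)$ embeds in $\prod_iZ(K_i)$ and
\[
\mu\ge\sum_{i=1}^l\mu_i,\qquad\mu_i=k_i-1-\log|Z(K_i)| .
\]

(a) By Lemma~\ref{lem:perm}, $\log|Z(K_i)|\le\log k_i\le\lambda k_i$, and $1\le k_i/3$. So $\mu_i\ge(1-\frac13-\lambda)k_i=\theta k_i\ge3\theta=\omega$.

(b) By Lemma~\ref{lem:central}(d), $K$ is nonabelian, so some $K_i$ is nonabelian; say $i=1$, and put $k=k_1$. Then $|Z(K_1)|$ divides $k$ and is at most $k/2$. If $k=3$, then $K_1=S_3$ and $\mu_1=2$. If $k=4$, then $\mu_1=2$ or $3$ according as $|Z(K_1)|=2$ or $1$. If $k\ge5$, then $\mu_1\ge k-\log k\ge5-\log5>2.6$, since $k-\log k$ increases for $k\geq2$. In all cases $\mu_1\ge2$, and every further orbit adds at least $\omega>0.4$. So $p+\mu<2.4$ forces $p=0$, $l=1$, $K=K_1$, and either $k=3$, which is type $R_3$, or $k=4$ with $|Z(K)|=2$.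

We exclude the last case. The center is semiregular, so it is generated by a product of two disjoint transpositions. This element has $3$ conjugates in $S_4$, so its centralizer has order $8$. The nonabelian group $K$ lies in this centralizer, and groups of order at most $4$ are abelian; so $|K|=8$, and $K/Z(K)$ has order $4$ and is abelian. Since $p=0$, Lemma~\ref{lem:central}(b) gives $\varphi(Y)\subseteq Z(K)$, and since $l=1$, $\varphi(W)$ is one conjugacy class, whose image in $K/Z(K)$ is one element. Thus $K/Z(K)$ is cyclic. A group that is cyclic modulo a central subgroup is abelian, a contradiction.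
\end{proof}

The last paragraph is the one place where we use that $K$ is generated by $\varphi(X)$. The dihedral group of degree $4$ has $\mu=4-1-1=2$, the same value as $S_3$, and would otherwise compete with type $R_3$ in Theorem~\ref{thm:fine}(3).

\begin{proposition}\label{prop:few}
Consider isomorphism types of $\delta$-racks of order $n$ with $3\le s\le s_0$.
\begin{enumerate}
\item[(a)] Their number is at most $\mathcal B_\delta(n)\,2^{-\frac\omega2N+O(\log^2n)}$.
\item[(b)] The number of those that are neither $2$-reductive nor of type $R_3$ is at most $\mathcal B_\delta(n)\,2^{-1.2N+O(\log^2n)}$.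
\end{enumerate}
\end{proposition}

\begin{proof}
Let $x_0=\omega$ in (a) and $x_0=2.4$ in (b). There are at most $n^3$ tuples $(a,c,p,s)$, so it suffices to prove the bound $\mathcal B_\delta(n)2^{-x_0N/2+O(\log^2n)}$ for each tuple, uniformly. Put $x'=p+\theta s$. By Lemma~\ref{lem:mu} the racks to be counted have deficiency at least $x_0$ and at least $x'$.

If $x'\le10$, then $p$ and $s$ are bounded and $\Delta=O(\log^2n)$. Lemma~\ref{lem:count} with $x=x_0$ gives the bound, since $(N-x_0)^2/4=N^2/4-x_0N/2+O(1)$.

Let $x'>10$. If $x'>N$ there is nothing to count. Otherwise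
\[
\tfrac14(N-x')^2=\tfrac14N^2-\tfrac12Nx'+\tfrac14x'^2\le\tfrac14N^2-\tfrac14Nx'.
\]
For large $n$ each of the four terms of $\Delta$ is at most $n(p+s)/\log n$. For the first two this holds because $p+s\ge3$ and $2\log^3n\le n$. For the last two we use $s\le s_0$: they are at most $2(p+s)s_0\log n=2(p+s)n/\log^2n$ and $s\,s_0\log^2n=sn/\log n$. As $p+s\le x'/\theta$, we get $\Delta\le4nx'/(\theta\log n)\le Nx'/20$ for large $n$. Lemma~\ref{lem:count} with $x=x'$ bounds the count by $C_0\,\mathcal B_\delta(n)\,2^{-Nx'/5}\le C_0\,\mathcal B_\delta(n)\,2^{-2N}$.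
\end{proof}

The restriction $s\le s_0$ is needed for the term $s^2\log^2s$, the cost of writing down $K$, which is below the saving $\theta sn/4$ only when $s\log^2s$ is small compared with $n$.

\section{Many points in long orbits}\label{sec:many}

We now count racks on the labeled set $[n]=\{1,\dots,n\}$. Quandles need no separate treatment, since in this range we can afford to bound them by all racks.

\begin{proposition}\label{prop:many}
The number of racks on $[n]$ with $|W|=s$ is at most $2^{\frac{n^2}4-0.002\,sn+O(n^{2-1/16}\log n)}$, uniformly in $s$.
\end{proposition}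

In Section~\ref{ss:guess} the groups $G|_B$ were fixed in advance, and each $L_x|_B$ was chosen inside one of them. Here we find a subgroup $H\le G$, generated by so few translations that it can be recorded at negligible cost, such that every $L_x$ acts on all but a few small $H$-orbits $B$ as an element of $H|_B$. The conjugation rule \eqref{eq:conj} then restricts these elements: if $H|_B$ is abelian, the element is essentially constant on $G$-orbits; if not, it lies in a centralizer, which we bound first.

\subsection{A bound for centralizers}

For integers $t\ge1$ put $\varepsilon(t)=0$ if $t\le3$, $\varepsilon(4)=\varepsilon(5)=1$, and $\varepsilon(t)=\log t$ if $t\ge6$. Then $\varepsilon(t)\le t-3$ for $t\ge3$: this is read off for $t=3,4,5$, and $t\le2^{t-3}$ for $t\ge6$. In particular $\varepsilon(t)\le t$ for all $t$.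

\begin{lemma}\label{lem:centralizer}
Let $J\le\operatorname{Sym}(d)$, let $J_0\le J$ have index at most $t$, and let $\Gamma$ be the centralizer of $J_0$ in $J$. Then $|\Gamma|\le2^{\lambda d+\varepsilon(t)}$.
\end{lemma}

\begin{proof}
Let $A=\Gamma\cap J_0$. Since $\Gamma$ centralizes $J_0$, the group $A$ is central in $\Gamma$, and $[\Gamma:A]\le[J:J_0]\le t$. By Lemma~\ref{lem:perm}(d), $|\Gamma|\le t|A|\le t\,2^{\lambda d}$, which settles $t\ge6$, and $|\Gamma|\le2^{\lambda d}$ if $\Gamma$ is abelian. If $\Gamma/A$ is cyclic, then $\Gamma$ is abelian. This covers $t\le3$, and leaves $t\in\{4,5\}$ with $\Gamma$ nonabelian and $|\Gamma/A|=4$.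

On some orbit, of size $d_1$, the group $\Gamma$ induces a nonabelian group $\bar\Gamma$, and the image $\bar A$ of $A$ is central in $\bar\Gamma$. If $d_1=3$, then $\bar\Gamma=S_3$ and $\bar A=1$, so $S_3$ would be a quotient of a group of order $4$. Hence $d_1\ge4$. Lemma~\ref{lem:perm}(c) gives $|\bar A|\le d_1/2$, and the kernel of $A\to\bar A$ is an abelian group acting faithfully on the other $d-d_1$ points. Since $u\,3^{-u/3}$ decreases for $u\ge3$,
\[
|\Gamma|=4|A|\le4\cdot\frac{d_1}2\cdot3^{(d-d_1)/3}\le8\cdot3^{-4/3}\cdot3^{d/3}<2\cdot3^{d/3}.\qedhere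
\]
\end{proof}

\subsection{A subgroup with few generators}

Let $\rho=n^{1/16}$ with $n$ large. Let $H\le G$. An $H$-orbit $B$ is \emph{small} if $|B|\le\rho^2$. A small $H$-orbit $B$ is \emph{exceptional for $x\in X$} if $L_xB\ne B$, or if $L_xB=B$ and $L_x|_B\notin H|_B$.

\begin{lemma}\label{lem:H}
Every rack on $[n]$ has a subset $T$ with $|T|=O(\rho^6\log n)$ such that, for $H=\langle L_y:y\in T\rangle$, every $x\in X$ has fewer than $n/\rho^4$ exceptional $H$-orbits.
\end{lemma}

\begin{proof}
Start with $T=\emptyset$, and add a point $x$ to $T$ as long as there is one with at least $n/\rho^4$ exceptional orbits. Adding $x$ either merges orbits or enlarges the groups $H|_B$, and one potential measures both effects. Let $\beta=1+\rho^2\log\rho^2$, let $u_H$ be the number of $H$-orbits, and put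
\[
\Psi(H)=\sum_{B\text{ small}}\log\bigl|H|_B\bigr|-2\beta u_H .
\]
Each term of the sum is at most $\log|B|!\le|B|\log\rho^2\le\beta-1$. Hence $-2\beta n\le\Psi\le n\log\rho^2\le\beta n$.

Let $H'=\langle H,L_x\rangle$. Suppose that $j$ of the $H$-orbits are not preserved by $L_x$, and that $i$ small orbits are preserved with $L_x|_B\notin H|_B$. A preserved orbit is an $H'$-orbit. If $L_xB\ne B$, then $L_xB\not\subseteq B$ by finiteness, so the $H'$-orbit of $B$ contains at least two $H$-orbits, none of them preserved. Hence $u_{H'}\le u_H-j/2$, and the second term of $\Psi$ gains at least $\beta j$. The sum loses at most $(\beta-1)j$ from the orbits that are not preserved. On a preserved small orbit $H|_B\le H'|_B$, with index at least $2$ in $i$ cases. So $\Psi(H')-\Psi(H)\ge i+j$, which is at least the number of orbits exceptional for $x$. Each step raises $\Psi$ by at least $n/\rho^4$, so there are at most $3\beta\rho^4=O(\rho^6\log n)$ steps.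
\end{proof}

The orbits of $H$ can be much finer than those of $G$. In the conjugation quandle of the $n=\binom m2$ transpositions of $S_m$, the group $G$ is transitive, but each $L_x$ moves only $2(m-2)<n^{3/4}$ points for large $m$, so the process stops with $T=\emptyset$. Since the saving must be measured by $s$, which refers to $G$-orbits, the encoding has to link the points of a $G$-orbit. Spanning trees will do this.

\subsection{The encoding}

Fix for each rack a set $T$ and a group $H$ as in Lemma~\ref{lem:H}. An $H$-orbit plays two roles: as a \emph{source} $P$, containing a point $x$, and as a \emph{target} $B$, on which $L_x$ is to be described. A source is \emph{light} if $|P|\le\rho$ and \emph{heavy} otherwise; a target is small or large as above. An $H$-orbit $B$ is \emph{abelian} or \emph{nonabelian} according to $H|_B$. Let $x_P=\min P$ for an $H$-orbit $P$ and $x_O=\min O$ for a $G$-orbit $O$. By \eqref{eq:conj}, $L_{hx_P}=hL_{x_P}h^{-1}$ for $h\in H$, so it suffices to know $H$ and the permutations $L_{x_P}$. An item \emph{costs $b$ bits} if it has at most $2^b$ possible values once the earlier items are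 given. We record:
\begin{enumerate}
\item[(E1)] The partition into $G$-orbits and the permutations $L_y$, $y\in T$, hence $H$. Cost: $O(|T|\,n\log n+n\log n)=O(n^{11/8}\log^2n)$.
\item[(E2)] For every $x$, the targets $B$ exceptional for $x$ and the maps $L_x|_B\colon B\to[n]$. Cost: $O\bigl(n\cdot\frac n{\rho^4}\cdot\rho^2\log n\bigr)$.
\item[(E3)] For each heavy source $P$, the permutation $L_{x_P}$. There are at most $n/\rho$ heavy sources. Cost: $\frac n\rho\cdot n\log n$.
\item[(E4)] For each light source $P$ and large target $B$, the map $L_{x_P}|_B$. The stabilizer $H_{x_P}$ has index $|P|\le\rho$ in $H$, which is transitive on $B$; writing $H$ as a union of cosets $H_{x_P}h$ shows that $H_{x_P}$ has at most $\rho$ orbits on $B$. Since $L_{x_P}$ commutes with $H_{x_P}$, it suffices to give the image of the least point of each of these orbits. There are at most $n/\rho^2$ large targets. Cost: $n\cdot\frac n{\rho^2}\cdot\rho\log n$.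
\item[(E5)] For each $G$-orbit $O$, a spanning tree rooted at $x_O$: for each $x'\in O\setminus\{x_O\}$ a parent $x''\in O$ and a point $z$ with $x'=L_zx''$. Such a tree exists because every element of the finite group $G$ is a product of translations without inverses, so every point of $O$ is reached from $x_O$ by steps $x''\mapsto L_zx''$. Cost: $2n\log n$.
\item[(E6)] For each such $x'$ and each small abelian $B$ that is not exceptional for $x'$ but is exceptional for $x''$ or $z$, the element $L_{x'}|_B\in H|_B$. There are fewer than $2n/\rho^4$ such $B$, known from (E2), and $|H|_B|=|B|\le n$. Cost: $n\cdot\frac{2n}{\rho^4}\log n$.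
\item[(E7)] For each $G$-orbit $O$ and each small abelian $B$ not exceptional for $x_O$, the element $L_{x_O}|_B\in H|_B$. Cost: $\log|B|$ for each pair $(O,B)$, by Lemma~\ref{lem:perm}(b).
\item[(E8)] For each light source $P$ and each small nonabelian $B$ not exceptional for $x_P$, the element $L_{x_P}|_B$. It lies in $J=H|_B$ and centralizes $J_0=H_{x_P}|_B$, and $[J:J_0]\le[H:H_{x_P}]=|P|$. Cost: $\lambda|B|+\varepsilon(|P|)$ for each pair $(P,B)$, by Lemma~\ref{lem:centralizer}.
\end{enumerate}

\begin{lemma}\label{lem:decode}
The record \textup{(E1)--(E8)} determines the rack.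
\end{lemma}

\begin{proof}
Let $B$ be small and abelian. We recover $L_x|_B$ for all $x$ by induction along the trees. If $B$ is exceptional for $x$, use (E2). Otherwise, if $x$ is a root, use (E7). Otherwise $x=x'=L_zx''$. If $B$ is exceptional for $x''$ or $z$, use (E6). If not, $L_z$ and $L_{x''}$ preserve $B$ and restrict to elements of the abelian group $H|_B$, so $L_{x'}|_B=(L_zL_{x''}L_z^{-1})|_B=L_{x''}|_B$, which is known by induction.

Now let $P$ be a source. If it is heavy, $L_{x_P}$ is given by (E3). If it is light, $L_{x_P}$ is known on large targets by (E4), on small abelian targets by the above, and on small nonabelian targets by (E2) or (E8). Conjugation by $H$ gives all $L_x$.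
\end{proof}

Items (E1)--(E6) cost $O(n^2\log n/\rho)=O(n^{2-1/16}\log n)$ bits. For (E7) and (E8) we drop the conditions on size and exceptionality, which only adds nonnegative terms. Let $u_G$ and $u_H$ be the numbers of $G$-orbits and $H$-orbits, let $V=\sum_{B\text{ abelian}}\log|B|$, let $v'$ be the number of nonabelian $H$-orbits and $\nu$ the number of points in them, and let $\mathcal E=\sum_P\varepsilon(|P|)$ over all $H$-orbits. Then (E7) and (E8) cost at most
\[
\Phi=u_GV+\sum_P\sum_{B\text{ nonabelian}}\bigl(\lambda|B|+\varepsilon(|P|)\bigr)=u_GV+\lambda u_H\nu+v'\mathcal E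
\]
bits, and $\Phi$ depends only on (E1). By Lemma~\ref{lem:decode}, Proposition~\ref{prop:many} follows from the next lemma.

\subsection{The maximum of $\Phi$}

\begin{lemma}\label{lem:Phi}
For a rack with $|W|=s$ and any $H\le G$ we have $\Phi\le\frac{n^2}4-0.002\,sn$.
\end{lemma}

\begin{proof}
We prove two bounds. The first sees $s$ but is wasteful on nonabelian orbits; the second handles nonabelian orbits but sees only $H$.

\emph{First bound.} Let there be $a_1$ $G$-orbits of size $1$ and $a_2$ of size $2$, so $a_1+2a_2+s=n$. Then $u_G\le a_1+a_2+\frac s3$. The $H$-orbits refine the $G$-orbits: those in a $G$-orbit of size $1$ or $2$ contribute at most $0$ or $1$ to $V$, and those in $W$ at most $\lambda s$ in total, by Lemma~\ref{lem:perm}(d). So $V\le a_2+\lambda s$. The two bounds add up to $n-\theta s$, whence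
\[
u_GV\le\tfrac14(n-\theta s)^2\le\tfrac14n^2-\bigl(\tfrac\theta2-\tfrac{\theta^2}4\bigr)sn .
\]
Nonabelian orbits have at least $3$ points, so $v'\le\nu/3$; also $u_H\le n$ and $\mathcal E\le\sum_P|P|=n$. Since $\frac\theta2-\frac{\theta^2}4>0.064$ and $\lambda+\frac13<0.862$,
\begin{equation}\label{eq:first}
\Phi\le\tfrac14n^2-0.064\,sn+0.862\,\nu n .
\end{equation}

\emph{Second bound.} Let there be $b_1$ $H$-orbits of size $1$, $b_2$ of size $2$, and $v$ of size at least $3$, the latter containing $y$ points. Then $b_1+2b_2+y=n$, $v\le y/3$, $\nu\le y$, $v'\le v$. We have $u_G\le u_H=b_1+b_2+v$ and $V\le b_2+\lambda(y-\nu)$, and $\mathcal E\le\sum_{|P|\ge3}(|P|-3)=y-3v$. Hence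
\[
\Phi\le(b_1+b_2+v)(b_2+\lambda y)+v(y-3v)\le\tfrac14\bigl(n-(1-\lambda)y+v\bigr)^2+v(y-3v).
\]
Write $y=\sigma n$ and $v=\kappa y$ with $0\le\sigma\le1$, $0\le\kappa\le\frac13$. The right side is $n^2\gamma(\sigma)$, where
\[
\gamma(\sigma)=\tfrac14\bigl(1-\sigma(1-\lambda-\kappa)\bigr)^2+\sigma^2\kappa(1-3\kappa).
\]
For fixed $\kappa$ this is a convex function of $\sigma$, with $\gamma(0)=\frac14$ and, as $\lambda<0.53$,
\[
\gamma(1)\le\tfrac14(0.53+\kappa)^2+\kappa-3\kappa^2=0.070225+1.265\,\kappa-2.75\,\kappa^2\le0.070225+\frac{1.265^2}{11}<0.22 .
\]
So $\gamma(\sigma)\le(1-\sigma)\frac14+0.22\,\sigma=\frac14-0.03\,\sigma$, and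
\begin{equation}\label{eq:second}
\Phi\le\tfrac14n^2-0.03\,yn\le\tfrac14n^2-0.03\,\nu n .
\end{equation}

If $\nu\ge s/15$, then \eqref{eq:second} gives the claim. If $\nu<s/15$, then $0.862\,\nu<0.0575\,s$, and \eqref{eq:first} gives $\Phi\le\frac{n^2}4-0.0065\,sn$.
\end{proof}

\begin{remark}
The second bound needs $\varepsilon(t)\le t-3$. With the simpler estimate $|\Gamma|\le t\,2^{\lambda d}$, that is, with $\log t$ in place of $\varepsilon(t)$, a configuration of $n/3$ nonabelian orbits of size $3$ would give $\lambda\frac{n}{3}n+\frac{n^2}9\log3=\frac{2\log3}9n^2>\frac{n^2}4$.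
\end{remark}

\begin{corollary}\label{cor:many}
For large $n$, the number of isomorphism types of racks of order $n$ with $s>s_0$ is at most $2^{n^2/4-0.001\,n^2/\log^3n}$, and hence at most $\mathcal B_\delta(n)\,2^{-2n}$ for $\delta=0,1$.
\end{corollary}

\begin{proof}
The number of isomorphism types is at most the number of racks on $[n]$. Sum Proposition~\ref{prop:many} over the at most $n$ values $s>s_0$; here $0.002\,sn>0.002\,n^2/\log^3n$, and $n^{2-1/16}\log n=o(n^2/\log^3n)$. The last claim holds because $\mathcal B_\delta(n)\,2^{-2n}\ge2^{n^2/4-O(n\log n)}$.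
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:fine}\textup{(1), (2)}]
A $\delta$-rack has $s=0$, or $3\le s\le s_0$, or $s>s_0$. By Corollary~\ref{cor:short} the number of isomorphism types with $s=0$ is $(1+o(1))S(n,-\delta)=\mathcal B_\delta(n)2^{O(\log^2n)}$. By Proposition~\ref{prop:few}(a) and Corollary~\ref{cor:many} the number with $s\ge3$ is at most
\[
\mathcal B_\delta(n)\bigl(2^{-\frac\omega2N+O(\log^2n)}+2^{-2n}\bigr)=\mathcal B_\delta(n)\,2^{-\frac\omega2n+O(\log^2n)} .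
\]
So the proportion of types with a long orbit is at most $2^{-\frac\omega2n+O(\log^2n)}$, where $\frac\omega2=1-\frac12\log3>0.2$. Together with Proposition~\ref{prop:short} this is part~(1). Since the proportion tends to $0$, the total number is asymptotic to the number with $s=0$, which is part~(2). All racks with $s=0$ are $2$-reductive by Proposition~\ref{prop:short}, so both ratios in Theorem~\ref{thm:main} lie between $1-2^{-0.2n}$ and $1$ for large $n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fine}\textup{(3), (4)}]
A $\delta$-rack that is not $2$-reductive has $s\ge3$. It is of type $R_3$, or is counted in Proposition~\ref{prop:few}(b), or has $s>s_0$; and all racks of type $R_3$ fail to be $2$-reductive. By Proposition~\ref{prop:R3} the first class has $(1+o(1))S(n-3,1-\delta)=\mathcal B_\delta(n)2^{-N+O(\log^2n)}$ isomorphism types. The other two have at most $\mathcal B_\delta(n)2^{-1.2N+O(\log^2n)}$ and $\mathcal B_\delta(n)2^{-2n}$ types, which is smaller by a factor $2^{-0.2n+O(\log^2n)}\to0$. Hence $r(n)-r_{2\text{-red}}(n)\sim S(n-3,1)$ and $q(n)-q_{2\text{-red}}(n)\sim S(n-3,0)$, and $S(n-3,0)\sim r(n-3)$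 by part~(2). This is part~(3). Dividing $\mathcal B_\delta(n)2^{-N+O(\log^2n)}$ by the total number $\mathcal B_\delta(n)2^{O(\log^2n)}$ of types gives $2^{-N+O(\log^2n)}=2^{-n+O(\log^2n)}$, which is part~(4).
\end{proof}

\begin{thebibliography}{9}

\bibitem{VY}
Petr Vojt\v{e}chovsk\'y and Seung Yeop Yang,
\emph{Enumeration of racks and quandles up to isomorphism},
arXiv:1911.04991 (2019).

\end{thebibliography}
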